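\title{A counterexample to Hirschowitz's conjecture on the formal principle}

\begin{abstract}
Hirschowitz conjectured that an unobstructed compact submanifold of a complex manifold satisfies the formal principle whenever its normal bundle is globally generated. We show that the conjecture is false. We construct two threefolds, each containing a smooth rational curve with normal bundle $\mathcal{O}(1)\oplus\mathcal{O}$, such that the formal neighborhoods of the two curves are isomorphic while their germs of neighborhoods are not biholomorphic. The formal isomorphism is built from the divergent power series solution of $z^2h'+h=z$, and the obstruction to a biholomorphism is the monodromy of a linear system attached to this equation. Products give counterexamples in every dimension $\ge 1$ and every codimension $\ge 2$. We also prove that the conjecture holds when the normal bundle is trivial.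
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The formal principle}

Let $A$ be a compact complex submanifold of a complex manifold $X$, with ideal sheaf $\mathcal{I}\subset\mathcal{O}_X$ and normal bundle $N_{A/X}$. Manifolds are Hausdorff and are not assumed compact unless this is stated, and $A$ is always connected. One can describe $X$ near $A$ at three levels of precision.
\begin{itemize}
\item For an integer $\ell\ge 0$, the \emph{$\ell$-th order neighborhood} $(A/X)_\ell$ is the complex space $(A,\mathcal{O}_X/\mathcal{I}^{\ell+1})$. Thus $(A/X)_0=A$, the space $(A/X)_1$ determines $\mathcal{I}/\mathcal{I}^2$ and hence $N_{A/X}$, and $(A/X)_\ell$ records Taylor expansions in the directions normal to $A$ up to order $\ell$.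
\item The \emph{formal neighborhood} $(A/X)_\infty$ is $A$ with the sheaf $\varprojlim \mathcal{O}_X/\mathcal{I}^{n+1}$. A \emph{formal isomorphism} $\psi:(A/X)_\infty\to(\tilde A/\tilde X)_\infty$ is a sequence of isomorphisms $\psi|_{(A/X)_n}:(A/X)_n\to(\tilde A/\tilde X)_n$ compatible with restriction from order $n$ to order $n-1$.
\item The \emph{germ} $(A/X)_{\mathcal{O}}$ is the germ of Euclidean neighborhoods of $A$ in $X$. A biholomorphism $(A/X)_{\mathcal{O}}\to(\tilde A/\tilde X)_{\mathcal{O}}$ is represented by a biholomorphism between open neighborhoods that maps $A$ onto $\tilde A$.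
\end{itemize}
A biholomorphism of germs induces a formal isomorphism. The formal principle asks for a converse.

\begin{definition}\label{def:fp}
The submanifold $A\subset X$ \emph{satisfies the formal principle} if, for every compact submanifold $\tilde A$ of a complex manifold $\tilde X$, every formal isomorphism $\psi:(A/X)_\infty\to(\tilde A/\tilde X)_\infty$ and every positive integer $\ell$, there is a biholomorphism $\Psi:(A/X)_{\mathcal{O}}\to(\tilde A/\tilde X)_{\mathcal{O}}$ with $\Psi|_{(A/X)_\ell}=\psi|_{(A/X)_\ell}$.
\end{definition}

A point satisfies the formal principle: in local coordinates $\psi$ is a tuple of formal power series with invertible linear part, and its truncation at order $\ell$ is the required $\Psi$. The definition does not ask that $\psi$ itself converge, and already for a point one could not ask this. The series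
\begin{equation}\label{eq:h}
h(z)=\sum_{n\ge1}(-1)^{n-1}(n-1)!\,z^n=z-z^2+2z^3-6z^4+\cdots
\end{equation}
has radius of convergence $0$ and defines a formal automorphism of $(\{0\}/\mathbf{C})_\infty$. This series is the source of our counterexample.

\subsection{The conjecture}

The submanifold $A\subset X$ is \emph{unobstructed} if all infinitesimal deformations in $H^0(A,N_{A/X})$ are realized by actual deformations of $A$ in $X$; equivalently, the Douady space of $X$ (recalled in Section~\ref{sec:douady}) is smooth at the point $[A]$. The normal bundle is \emph{globally generated} if the sequence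
\[
0\to H^0(A,N_{A/X}\otimes\mathbf{m}_u)\to H^0(A,N_{A/X})\to N_{A/X,u}\to 0
\]
is exact at every $u\in A$, where $\mathbf{m}_u$ is the maximal ideal at $u$. We take the following statement from \cite{Hwang}.

\begin{quote}
\textbf{Conjecture (Hirschowitz).} \emph{Let $A\subset X$ be an unobstructed compact submanifold of a complex manifold, and assume that $N_{A/X}$ is globally generated. Then $A\subset X$ satisfies the formal principle.}
\end{quote}

To see why one would expect this, let $D$ be the germ of the Douady space at $[A]$, a smooth germ with tangent space $H^0(A,N_{A/X})$, and let $\mathcal{U}\subset D\times X$ be the universal family, with its projections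
\[
D\longleftarrow\mathcal{U}\stackrel{q}{\longrightarrow}X .
\]
At $u\in A$ the differential of $q$ induces the evaluation map $H^0(A,N_{A/X})\to N_{A/X,u}$. So global generation says exactly that $q$ is a submersion along $A$: the deformations of $A$ fill a neighborhood, and $X$ is locally the space of fibers of $q$. The neighborhood of the compact set $A$ is thereby encoded by data over the germ of $D$ at a single point, and at a point Artin's theorem \cite{Artin} approximates formal solutions of analytic equations by convergent ones. If $N_{A/X}$ is trivial, then $q$ is a local biholomorphism and this argument becomes a proof (Theorem~\ref{thm:trivial}). Otherwise the fibers of $q$ have positive dimension, and an equivalence must carry the foliation $\ker dq$ to the corresponding foliation. This is a \emph{differential} equation, and for differential equations approximation fails: comparing coefficients in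
\begin{equation}\label{eq:ode}
z^2h'+h=z
\end{equation}
gives $h_0=0$, $h_1=1$, $h_{n+1}=-nh_n$, so the only formal solution is the divergent series \eqref{eq:h}.

\subsection{Results}

Fix $\varepsilon\in\{0,1\}$. Let $X_\varepsilon$ be the threefold glued from two charts $V_0\ni(a,y,z)$ and $V_1\ni(b,x,z_1)$, whose domains are specified in Section~\ref{sec:threefolds}, by the map $T_\varepsilon$ given by
\begin{equation}\label{eq:T}
b=e^{-\sigma}\Big(\frac1a-\varepsilon\int_0^\sigma e^{\tau}\frac{z}{1-\tau z}\,d\tau\Big),\quad
x=-e^{-\sigma/2}\,\frac ya,\quad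
z_1=\frac{z}{1-\sigma z},\quad\text{where }\sigma=\frac{y^2}{2a},
\end{equation}
and let $A_\varepsilon=\{y=z=0\}\cup\{x=z_1=0\}$.

\begin{theorem}\label{thm:main}
The subset $A_\varepsilon\subset X_\varepsilon$ is a smooth rational curve with normal bundle $N\cong\mathcal{O}(1)\oplus\mathcal{O}$; the bundle $N$ is globally generated, $H^1(A_\varepsilon,N)=0$, and $A_\varepsilon$ is unobstructed. There is a formal isomorphism $(A_1/X_1)_\infty\cong(A_0/X_0)_\infty$, but there is no biholomorphism $(A_1/X_1)_{\mathcal{O}}\cong(A_0/X_0)_{\mathcal{O}}$. Hence $A_1\subset X_1$ violates the formal principle, and the conjecture is false.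
\end{theorem}

\begin{theorem}\label{thm:products}
For all $n\ge1$ and $k\ge2$ there is an unobstructed compact submanifold $A\subset X$ with globally generated normal bundle, $\dim A=n$ and $\operatorname{codim}A=k$, that violates the formal principle.
\end{theorem}

\begin{theorem}\label{thm:trivial}
If $A\subset X$ is unobstructed and $N_{A/X}$ is trivial, then $A\subset X$ satisfies the formal principle.
\end{theorem}

Theorem~\ref{thm:trivial} is a complement and is not used in the proofs of the other two. We claim nothing about codimension $1$ with nontrivial normal bundle, nor about the special case where $X$ is a vector bundle and $A$ its zero section. In particular, we do not prove that $\dim X=3$ is minimal for a counterexample. A globally generated line bundle on a curve is trivial or of positive degree, so, given Theorem~\ref{thm:trivial}, minimality would follow from the formal principle for curves of positive self-intersection in surfaces. That statement belongs to the theory of Commichau--Grauert and is not proved here.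

\subsection{The shape of the argument}

For a rational curve with $N\cong\mathcal{O}(1)\oplus\mathcal{O}$ we have $\dim D=3$ and $\dim\mathcal{U}=4$, and the fibers of $q$ are curves. The fiber over a point of $X$ projects to a curve in $D$, a \emph{path}, which parametrizes the deformations of $A$ through that point. A nonzero section of $\mathcal{O}(1)\oplus\mathcal{O}$ has a zero if and only if it lies in the plane $H^0(\mathcal{O}(1))$, and then it has exactly one. So $D$ carries a field of planes $E$ and one path through each point in each direction of $E$. We reverse this description: we write down two systems of paths on a polydisk $D\subset\mathbf{C}^3$ and obtain $X_0$ and $X_1$ as their spaces of paths.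

Section~\ref{sec:douady} recalls the Douady space. Section~\ref{sec:ode} shows the mechanism in one variable: two linear systems with a pole of order $2$ at $z=0$ that are formally equivalent through $h$ but have different monodromy. Section~\ref{sec:paths} turns each system into a system of paths, which is locally equivalent to a fixed flat model where $z\ne0$, and Section~\ref{sec:threefolds} constructs the threefolds. The formal isomorphism is written down in Section~\ref{sec:formal}. Section~\ref{sec:rigid} proves a rigidity property of the flat model, and Section~\ref{sec:monodromy} uses it to show that the monodromy is an invariant of the germ. Theorems~\ref{thm:products} and~\ref{thm:trivial} are proved in Sections~\ref{sec:products} and~\ref{sec:trivial}.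

\section{Families of compact submanifolds}\label{sec:douady}

All polydisks are centered at $0$ and are shrunk when necessary. We use the following fact several times.

\begin{lemma}\label{lem:inj}
Let $f:Y\to Y'$ be a holomorphic map of manifolds that is immersive at every point of a compact set $K\subset Y$ and injective on $K$. Then $f$ is an injective immersion on a neighborhood of $K$.
\end{lemma}

\begin{proof}
Immersivity is an open condition. If $f$ were injective on no neighborhood of $K$, there would be $u_n\ne u_n'$ with $f(u_n)=f(u_n')$ converging to points $u,u'\in K$. Then $f(u)=f(u')$, so $u=u'$, which contradicts the injectivity of $f$ near $u$.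
\end{proof}

Let $X$ be a complex manifold. A \emph{family of compact subspaces of $X$} over a complex space $S$ is a closed subspace $Z\subset S\times X$ that is flat and proper over $S$. We recall three standard facts.
\begin{itemize}
\item[(D1)] (Douady.) There are a complex space $\mathcal{D}(X)$ and a family $\mathcal{U}\subset\mathcal{D}(X)\times X$ such that every family $Z\subset S\times X$ is the pullback of $\mathcal{U}$ under a unique morphism $S\to\mathcal{D}(X)$, its \emph{classifying map}.
\item[(D2)] If $S$ is a manifold and the fiber of $Z$ over $0\in S$ is a submanifold $A$, then near this fiber $Z$ is a manifold and $Z\to S$ is a submersion. Conversely, a closed submanifold $Z\subset S\times X$ for which $Z\to S$ is a proper submersion is a family.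
\item[(D3)] The Zariski tangent space of $\mathcal{D}(X)$ at $[A]$ is $H^0(A,N_{A/X})$. In the situation of (D2), the differential at $0$ of the classifying map is the \emph{characteristic map} $\chi:T_0S\to H^0(A,N_{A/X})$, whose value at $u\in A$ is the map $T_0S=T_uZ/T_uA\to N_{A/X,u}$ induced by the projection $Z\to X$.
\end{itemize}

Our families will be given by a parametrization. Call a pair $(D,q)$ a \emph{full family for $A\subset X$} if $D$ is a polydisk, $q:D\times A\to X$ is holomorphic with $q(0,u)=u$ for $u\in A$, and the map
\[
\chi:T_0D\to H^0(A,N_{A/X}),\qquad \chi(\dot p)(u)=dq_{(0,u)}(\dot p,0)\ \bmod T_uA,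
\]
is bijective. The next lemma says that a full family is the universal family, so that it is determined by the germ $(A/X)_{\mathcal{O}}$.

\begin{lemma}\label{lem:family}
Let $(D,q)$ be a full family for $A\subset X$.
\begin{itemize}
\item[(a)] After shrinking $D$, the map $\bar q:D\times A\to D\times X$, $(p,u)\mapsto(p,q(p,u))$, is a closed embedding, and the classifying map of its image is an isomorphism of germs $(D,0)\cong(\mathcal{D}(X),[A])$. In particular $A$ is unobstructed.
\item[(b)] Let $(\tilde D,\tilde q)$ be a full family for $\tilde A\subset\tilde X$ and let $\Psi:(A/X)_{\mathcal{O}}\to(\tilde A/\tilde X)_{\mathcal{O}}$ be a biholomorphism. Then there are a polydisk $D'\subset D$, an open embedding $F:D'\to\tilde D$ with $F(0)=0$, and a biholomorphism $G:D'\times A\to F(D')\times\tilde A$ covering $F$, such that $\tilde q\circ G=\Psi\circ q$. Moreover $dG$ maps $\ker dq$ onto $\ker d\tilde q$.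
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $q(0,\cdot)$ is an embedding, $\bar q$ is immersive along $\{0\}\times A$ and injective on it. By Lemma~\ref{lem:inj} and the compactness of $A$, it is an injective immersion for small $D$. It is proper because $D\times A\to D$ is proper, so it is a closed embedding, and its image is a family by (D2). By (D3) the classifying map induces an isomorphism $\chi$ of Zariski tangent spaces. Embed the germ $(\mathcal{D}(X),[A])$ in the germ of its tangent space $(\mathbf{C}^r,0)$, $r=\dim D$. The composite $(D,0)\to(\mathcal{D}(X),[A])\subset(\mathbf{C}^r,0)$ has invertible differential, so it is an isomorphism of germs. A function in the ideal of $\mathcal{D}(X)$ pulls back to $0$ under this isomorphism, so the ideal is $0$ and the classifying map is an isomorphism.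

(b) For small $D'$ the set $q(D'\times A)$ lies in the domain of $\Psi$, and $(p,u)\mapsto(p,\Psi q(p,u))$ is a closed embedding onto a family $Z\subset D'\times\tilde X$ with central fiber $\tilde A$. By (D1) and (a), after shrinking $D'$ there is a holomorphic map $F:D'\to\tilde D$ with $F(0)=0$ such that $Z$ is the pullback of the family of $\tilde q$, that is, the image of the closed embedding $(p,\tilde u)\mapsto(p,\tilde q(F(p),\tilde u))$. Comparing the two embeddings onto $Z$, we get a biholomorphism $(p,u)\mapsto(p,g(p,u))$ from $D'\times A$ to $D'\times\tilde A$ with $\Psi q(p,u)=\tilde q(F(p),g(p,u))$. Differentiating in $p$ at $p=0$ modulo $T\tilde A$ gives $\Psi_*\circ\chi=\tilde\chi\circ dF_0$, where $\Psi_*$ is the isomorphism of spaces of normal sections induced by $\Psi$. So $dF_0$ is invertible, $F$ is an open embedding for small $D'$, and $G(p,u)=(F(p),g(p,u))$ is as required. The last claim follows from $d\tilde q\circ dG=d\Psi\circ dq$, since $dG$ and $d\Psi$ are invertible.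
\end{proof}

\section{A divergent gauge transformation}\label{sec:ode}

The mechanism of the counterexample is visible in one variable. For $\varepsilon\in\{0,1\}$ consider the linear system for a $2\times2$ matrix $P(z)$
\begin{equation}\label{eq:system}
z^2P'=PB_\varepsilon(z),\qquad B_\varepsilon(z)=\begin{pmatrix}\frac12&\varepsilon z\\[2pt] 0&-\frac12\end{pmatrix}.
\end{equation}
Integrating the Laurent series $e^{-1/z}/z=\sum_{n\ge0}(-1)^nz^{-n-1}/n!$ term by term, put
\[
\Theta(z)=\log z+\sum_{n\ge1}\frac{(-1)^{n+1}}{n\cdot n!}\,z^{-n},\qquad \Theta'=\frac{e^{-1/z}}{z}.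
\]
The series converges for all $z\ne0$, so $\Theta$ is multivalued only through $\log z$. The matrices
\begin{equation}\label{eq:P}
P_0=\begin{pmatrix}e^{-1/2z}&0\\0&e^{1/2z}\end{pmatrix},\qquad
P_1=\begin{pmatrix}e^{-1/2z}&e^{1/2z}\,\Theta\\0&e^{1/2z}\end{pmatrix}
\end{equation}
have determinant $1$ and solve \eqref{eq:system}: the diagonal entries satisfy $z^2(e^{\mp1/2z})'=\pm\frac12e^{\mp1/2z}$, and $z^2(e^{1/2z}\Theta)'=ze^{-1/2z}-\frac12e^{1/2z}\Theta$ is the upper right entry of $P_1B_1$. The matrix $P_0$ is single-valued on $\{z\ne0\}$. Continuation once around $z=0$ replaces $\Theta$ by $\Theta+2\pi i$, which adds $2\pi i$ times the second row of $P_1$ to the first: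
\begin{equation}\label{eq:J}
P_1\ \text{ becomes }\ JP_1,\qquad J=\begin{pmatrix}1&2\pi i\\0&1\end{pmatrix}.
\end{equation}

Call an invertible matrix $U(z)$ a \emph{gauge transformation} if $P_0U$ solves \eqref{eq:system} for $\varepsilon=1$, that is, if $z^2U'=UB_1-B_0U$. For
\[
U_k=\begin{pmatrix}1&k\\0&1\end{pmatrix}
\quad\text{we have}\quad
U_kB_1-B_0U_k=\begin{pmatrix}0&z-k\\0&0\end{pmatrix},
\]
so $U_k$ is a gauge transformation if and only if $k$ solves \eqref{eq:ode}. This yields two facts.

\emph{The systems are formally equivalent.} The formal matrix $U_h$, with $h$ as in \eqref{eq:h}, is a gauge transformation. It is the formal counterpart of the identity $P_1=P_0U_k$, where $k=e^{1/z}\Theta$ is a multivalued solution of \eqref{eq:ode}.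

\emph{The systems are not holomorphically equivalent, even on a punctured disk.} If $U$ were a single-valued gauge transformation there, then $P_0U$ and $P_1$ would be invertible solutions of the same system, so $P_0U=MP_1$ with a constant invertible matrix $M$. Continuation around $0$ would give $MP_1=MJP_1$, which is false since $J$ is not the identity matrix $I_2$.

Two things separate this computation from Theorem~\ref{thm:main}. First, the systems \eqref{eq:system} have a pole, and they must be realized by geometric objects that are holomorphic across $z=0$. Second, a biholomorphism of threefolds has no reason to be a gauge transformation, so the geometry must be rigid enough to remember the monodromy on its own. A field of planes that is not integrable achieves both.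

\section{Two systems of paths}\label{sec:paths}

\subsection{The flat model}

On $\mathbf{C}^3$ with coordinates $(x_1,x_2,t)$ let
\[
S_1=\partial_1-\tfrac12x_2\,\partial_t,\qquad S_2=\partial_2+\tfrac12x_1\,\partial_t,\qquad S_0=\partial_t .
\]
Then $[S_1,S_2]=S_0$ and $[S_0,S_1]=[S_0,S_2]=0$, and $S_0,S_1,S_2$ form a frame. Write $\mathbf{x}=(x_1,x_2)^T$, and for $C\in\mathbf{C}^2$ put $S_C=C_1S_1+C_2S_2$. Along $S_C$ we have $\dot{\mathbf{x}}=C$ and $\dot t=\frac12\det(\mathbf{x},C)$, and $\det(\mathbf{x},C)$ is constant. So for $C\neq0$ the integral curves are the straight lines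
\[
s\longmapsto\big(\mathbf{x}+sC,\ t+\tfrac s2\det(\mathbf{x},C)\big),
\]
which we call \emph{$S$-lines} of direction $[C]\in\mathbf{P}^1$. There is one $S$-line through each point in each direction of the plane field $\langle S_1,S_2\rangle$. What matters is that $t$ varies along $S$-lines, so that they tie the slices $\{t=\mathrm{const}\}$ together.

\subsection{Pulling back by a solution of the linear system}

Let $(x,y,z)$ be coordinates on a second copy of $\mathbf{C}^3$, let $\xi=(x,y)^T$ and $c=(c_1,c_2)^T\in\mathbf{C}^2\setminus0$, and put $\omega=\det(\xi,c)=xc_2-yc_1$. Fix $\varepsilon$ and write $B=B_\varepsilon(z)$, $P=P_\varepsilon(z)$. On $\{z\ne0\}$ consider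
\[
\Phi_\varepsilon(\xi,z)=(P\xi,-1/z),\qquad \hat\Phi_\varepsilon(\xi,z;c)=(P\xi,-1/z;Pc)=(\mathbf{x},t;C).
\]
These maps are single-valued for $\varepsilon=0$ and multivalued for $\varepsilon=1$. Every branch is a local biholomorphism; the Jacobian determinant of $\Phi_\varepsilon$ is $z^{-2}\det P=z^{-2}$. We compute the vector field that corresponds under $\hat\Phi_\varepsilon$ to the field $\dot{\mathbf{x}}=C$, $\dot t=\frac12\det(\mathbf{x},C)$, $\dot C=0$, whose integral curves are the $S$-lines together with their directions. Since $\det P=1$, we have $\det(\mathbf{x},C)=\omega$. From $\dot t=\dot z/z^2$ we get $\dot z=\frac12\omega z^2$. Then \eqref{eq:system} gives $\dot P=P'\dot z=\frac12\omega PB$: the factor $z^2$ in $\dot z$ cancels the pole. Finally $0=\dot C=P(\dot c+\frac12\omega Bc)$ and $Pc=\dot{\mathbf{x}}=P(\dot\xi+\frac12\omega B\xi)$. The result is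
\begin{equation}\label{eq:W}
\hat W:\qquad \dot\xi=c-\tfrac12\omega B\xi,\qquad \dot z=\tfrac12\omega z^2,\qquad \dot c=-\tfrac12\omega Bc .
\end{equation}
This field does not depend on the branch, and it is polynomial. We regard it as a vector field on all of $\mathbf{C}^3\times(\mathbf{C}^2\setminus0)$, including the hypersurface $z=0$, which lies at $t=\infty$ in the flat model.

Let $m_\lambda(p;c)=(p;\lambda c)$ for $p=(\xi,z)$ and $\lambda\ne0$. As $\omega$ is linear in $c$, we have $\hat W\circ m_\lambda=\lambda\,dm_\lambda(\hat W)$. The component of $\hat W$ along $\mathbf{C}^3$ is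
\[
W_c(p)=(c-\tfrac12\omega B\xi)\cdot\partial_\xi+\tfrac12\omega z^2\,\partial_z ,
\]
which is linear in $c$, with $W_c(0)=c_1\partial_x+c_2\partial_y$. Fix a polydisk $D\subset\mathbf{C}^3$ so small that $c\mapsto W_c(p)$ is injective for $p\in D$ and both values of $\varepsilon$. Then the image of $\hat W(p;c)$ in $T_{(p,[c])}(D\times\mathbf{P}^1)$ is nonzero and changes by the factor $\lambda$ when $c$ is replaced by $\lambda c$. We obtain:
\begin{itemize}
\item a line field $L_\varepsilon$ on $D\times\mathbf{P}^1$, whose leaves are locally the images of the integral curves of $\hat W$;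
\item a field of planes $E_\varepsilon$ on $D$, with $E_{\varepsilon,p}=\{W_c(p):c\in\mathbf{C}^2\}$;
\item for $(p,[c])\in D\times\mathbf{P}^1$, the \emph{$\varepsilon$-path} $\gamma_\varepsilon(p,[c])$, defined as the projection to $D$ of the germ at $(p,[c])$ of the leaf of $L_\varepsilon$. It is a germ of smooth curve at $p$, tangent to $W_c(p)$ at $p$ and to $E_\varepsilon$ everywhere.
\end{itemize}
We say that an open embedding $F:D'\to D$ of a polydisk $D'\subset D$ \emph{maps $1$-paths to $0$-paths} if for all $p\in D'$ and $[c]\in\mathbf{P}^1$ the germ $F(\gamma_1(p,[c]))$ equals $\gamma_0(F(p),[c'])$ for some $[c']$.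

\begin{lemma}\label{lem:flat}
\begin{itemize}
\item[(a)] Let $p=(\xi,z)\in D$ with $z\neq0$, and fix a branch of $\Phi_\varepsilon$ near $p$. It maps $\gamma_\varepsilon(p,[c])$ onto the germ at $\Phi_\varepsilon(p)$ of the $S$-line of direction $[P_\varepsilon(z)c]$, every germ of $S$-line at $\Phi_\varepsilon(p)$ arises in this way, and $d\Phi_\varepsilon$ maps $E_\varepsilon$ onto $\langle S_1,S_2\rangle$.
\item[(b)] Let $p\in D$. There are local sections $Y,Y'$ of $E_\varepsilon$ with $[Y,Y'](p)\notin E_{\varepsilon,p}$ if and only if $z(p)\ne0$.
\end{itemize}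
\end{lemma}

\begin{proof}
Part (a) restates the derivation of \eqref{eq:W}: $\hat\Phi_\varepsilon$ maps the integral curve of $\hat W$ through $(p;c)$ to the $S$-line through $\Phi_\varepsilon(p)$ with $C=P_\varepsilon(z)c$, and $P_\varepsilon(z)$ is invertible. If $z(p)\ne0$, the sections in (b) exist by (a), because $[S_1,S_2]=S_0$. At points with $z=0$ the $\partial_z$-component of $W_c$ vanishes, so there $E_\varepsilon$ is the tangent plane of $\{z=0\}$. Sections of $E_\varepsilon$ are thus tangent to the surface $\{z=0\}$, hence so are their brackets, which therefore lie in $E_\varepsilon$ along this surface.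
\end{proof}

\subsection{The flow}

To construct the space of paths we integrate \eqref{eq:W}. For $|\sigma z|<1$ put
\[
z_\sigma=\frac{z}{1-\sigma z},\qquad \kappa(z,\sigma)=\int_0^\sigma e^\tau z_\tau\,d\tau,\qquad
R(z,\sigma)=\begin{pmatrix}e^{-\sigma/2}&-\varepsilon e^{-\sigma/2}\kappa\\0&e^{\sigma/2}\end{pmatrix}.
\]
Then $\partial_\sigma z_\sigma=z_\sigma^2$, $\det R=1$, $R(z,0)=I_2$ and $\partial_\sigma R=-B(z_\sigma)R$; for the upper right entry the last identity reads $\partial_\sigma(-\varepsilon e^{-\sigma/2}\kappa)=\frac12\varepsilon e^{-\sigma/2}\kappa-\varepsilon z_\sigma e^{\sigma/2}$.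

\begin{lemma}\label{lem:flow}
Let $(\xi,z;c)$ be an initial point, $\omega=\det(\xi,c)$ and $\sigma=\omega s/2$. On the disk of times $\{s:|\sigma z|<1\}$ the integral curve of $\hat W$ is
\begin{equation}\label{eq:flow}
\xi(s)=R(z,\sigma)(\xi+sc),\qquad z(s)=z_\sigma,\qquad c(s)=R(z,\sigma)c .
\end{equation}
Denote it by $\phi_s(\xi,z;c)$. Then $\phi_s(p;\lambda c)=m_\lambda\phi_{\lambda s}(p;c)$. If $c_2\ne0$, the $y$-component of $\phi_s$ vanishes exactly for $s=-y/c_2$.
\end{lemma}

\begin{proof}
Along \eqref{eq:flow} we have $\det(\xi(s),c(s))=\det R\cdot\det(\xi+sc,c)=\omega$; this is where $\operatorname{tr}B=0$ enters. Since $\dot\sigma=\omega/2$, we get $\dot z=\frac12\omega z(s)^2$, $\dot c=-\frac12\omega Bc(s)$ and $\dot\xi=-\frac12\omega B\xi(s)+Rc$, which is \eqref{eq:W}. The rescaling rule follows from $\hat W\circ m_\lambda=\lambda\,dm_\lambda(\hat W)$. Because $R$ is upper triangular, the $y$-component is $e^{\sigma/2}(y+sc_2)$.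
\end{proof}

The law $\phi_{s'}\circ\phi_s=\phi_{s+s'}$ holds whenever both sides are defined: as functions of $s'$ they are integral curves through the same point, defined on two disks containing $s'=0$, and the intersection of two disks is connected. Below all times are small, while the radius $2/|\omega z|$ of the disk of times is large, so both sides are always defined.

\section{The threefolds $X_\varepsilon$}\label{sec:threefolds}

We want $X_\varepsilon$ to be the space of leaves of $L_\varepsilon$ near $\{0\}\times\mathbf{P}^1$. A space of leaves need not be a Hausdorff manifold, so we build it by hand from two transversals. A leaf with $c_1\ne0$ meets $\{x=0\}$, and we record it by $(a,y,z)$ with $a=c_2/c_1$ at the meeting point. A leaf with $c_2\ne0$ meets $\{y=0\}$, and we record it by $(b,x,z_1)$, the values of $(c_1/c_2,x,z)$ there.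

\subsection{The transition map}

Start the flow at $\xi=(0,y)^T$, $c=(1,a)^T$ with $a\ne0$. Then $\omega=-y$, the flow reaches $\{y=0\}$ at time $s=-y/a$, and $\sigma=\omega s/2=y^2/2a$. If $|\sigma z|<1$, then \eqref{eq:flow} gives at that time
\[
\xi(s)=R\begin{pmatrix}-y/a\\0\end{pmatrix}=\begin{pmatrix}-e^{-\sigma/2}y/a\\0\end{pmatrix},\qquad
\frac{c_1(s)}{c_2(s)}=\frac{e^{-\sigma/2}(1-\varepsilon\kappa a)}{e^{\sigma/2}a}=e^{-\sigma}\Big(\frac1a-\varepsilon\kappa\Big),
\]
and $z(s)=z_\sigma$. These are the formulas \eqref{eq:T}. Thus
\begin{equation}\label{eq:Tflow}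
\text{$T_\varepsilon(a,y,z)$ is the value of $(c_1/c_2,x,z)$ at $\phi_{-y/a}(0,y,z;(1,a))$.}
\end{equation}
If one sets $\sigma=0$ in \eqref{eq:T}, what remains is $b=1/a$, $x=-y/a$, $z_1=z$: the passage between the two ways of recording a line in the plane by slope and intercept, with $z$ as a parameter.

\subsection{Gluing}

Let $T=T_\varepsilon$, and for $\eta>0$ let
\[
V_0=\{|a|<\tfrac32,\ |y|,|z|<\eta\},\quad V_1=\{|b|<\tfrac32,\ |x|,|z_1|<\eta\},\quad K=\{\tfrac12<|a|<2,\ |y|,|z|<\eta\}.
\]
On the closure of $K$ we have $|\sigma|\le\eta^2$, so for small $\eta$ the map $T$ is holomorphic near $\overline K$. Up to terms of order $\ge2$ in $(y,z)$,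
\begin{equation}\label{eq:first}
b=1/a,\qquad x=-y/a,\qquad z_1=z .
\end{equation}
So along $y=z=0$ the Jacobian matrix of $T$ is diagonal with entries $-a^{-2},-a^{-1},1$, and $T$ is injective on the compact set $\{\frac12\le|a|\le2,\ y=z=0\}$. By Lemma~\ref{lem:inj} we can fix $\eta$ such that, for both values of $\varepsilon$, $T$ is an open embedding on $K$ and $|b\circ T-1/a|<\frac1{12}$ on $K$. Let $V_{01}=\{v\in V_0\cap K:T(v)\in V_1\}$, and let $X_\varepsilon$ be the quotient of the disjoint union of $V_0$ and $V_1$ that identifies $v\in V_{01}$ with $T(v)$.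

\begin{lemma}\label{lem:X}
The space $X_\varepsilon$ is a complex manifold, and $A_\varepsilon$ is a submanifold isomorphic to $\mathbf{P}^1$ with normal bundle $N\cong\mathcal{O}(1)\oplus\mathcal{O}$. In the chart $V_0$ the global sections of $N$ are $(\alpha+\beta a)\partial_y+\gamma\partial_z$ with $\alpha,\beta,\gamma\in\mathbf{C}$.
\end{lemma}

\begin{proof}
Both $V_0$ and $V_1$ embed as open sets, so for the Hausdorff property we must show that $v\in V_0$ and $v'\in V_1$ are identified if they have no disjoint neighborhoods. In that case there are $v_n\in V_{01}$ with $v_n\to v$ and $T(v_n)\to v'$. Then $v\in\overline K$, and in the limit $|1/a(v)|\le|b(v')|+\frac1{12}<\frac{19}{12}<2$. So $\frac12<|a(v)|<\frac32$ and $v\in K$. By continuity $T(v)=v'\in V_1$, hence $v\in V_{01}$, and $v$ is identified with $v'$.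

By \eqref{eq:T}, $x=z_1=0$ holds if and only if $y=z=0$, and then $b=1/a$. So $A_\varepsilon$ meets the charts in $\{y=z=0\}$ and $\{x=z_1=0\}$, and it is glued from two disks of radius $\frac32$ by $b=1/a$. By \eqref{eq:first}, $N$ is the sum of two line bundles with transition functions $-1/a$ and $1$: a section $f(a)\partial_y+g(a)\partial_z$ reads $-bf(1/b)\partial_x+g(1/b)\partial_{z_1}$ in $V_1$. It is holomorphic at $b=0$ if and only if $f$ is a polynomial of degree $\le1$ and $g$ is constant. The two line bundles are $\mathcal{O}(1)$ and $\mathcal{O}$.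
\end{proof}

\subsection{The projection along leaves}

It remains to show that $X_\varepsilon$ is the space of leaves, and that the curves $\{p\}\times\mathbf{P}^1$ project to all the small deformations of $A_\varepsilon$.

\begin{proposition}\label{prop:q}
For small $D$ there is a holomorphic submersion $q_\varepsilon:D\times\mathbf{P}^1\to X_\varepsilon$ with $\ker dq_\varepsilon=L_\varepsilon$ such that $q_\varepsilon(0,\cdot)$ is an isomorphism onto $A_\varepsilon$ and, with this identification, $(D,q_\varepsilon)$ is a full family for $A_\varepsilon\subset X_\varepsilon$.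
\end{proposition}

\begin{proof}
\emph{Definition.} Let $p=(x,y,z)\in D$. For $|a|<\frac43$ consider $\phi_s(p;(1,a))$. Its $x$-component is
\[
e^{-\sigma/2}\big(x+s-\varepsilon\kappa(z,\sigma)(y+sa)\big),\qquad\sigma=(xa-y)s/2,
\]
and it tends to $s$ as $p\to0$, uniformly for $|s|\le1$ and $|a|\le\frac43$. By Rouch\'e's theorem, for small $D$ it has exactly one zero $s_x=s_x(p,a)$ in $\{|s|<1\}$; this zero is simple, satisfies $|s_x|<\frac12$, and tends to $0$ uniformly as $p\to0$. By the implicit function theorem $s_x$ is holomorphic. Let $q(p,[1:a])$ be the point with $V_0$-coordinates $(c_2/c_1,y,z)$ at time $s_x$. For $|b|<\frac43$ let $q(p,[b:1])$ be the point with $V_1$-coordinates $(c_1/c_2,x,z)$ at $\phi_{-y}(p;(b,1))\in\{y=0\}$. As $p\to0$ these points tend uniformly to $(a,0,0)$ and $(b,0,0)$, so for small $D$ they lie in $V_0$ and $V_1$.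

\emph{The two definitions agree.} Let $\frac34<|a|<\frac43$ and $\phi_{s_x}(p;(1,a))=(0,y',z';\lambda(1,a'))$. For small $D$ we have $v=(a',y',z')\in V_0\cap K$. Continue the flow for the time $s'=-y'/(\lambda a')$. By the rescaling rule and \eqref{eq:Tflow}, the endpoint lies in $\{y=0\}$ and has $(c_1/c_2,x,z)=T(v)$. The endpoint is $\phi_{s_x+s'}(p;(1,a))$, so $s_x+s'=-y/a$ by the last sentence of Lemma~\ref{lem:flow}. By the rescaling rule, $\phi_{-y/a}(p;(1,a))=m_a\phi_{-y}(p;(1/a,1))$. Hence $T(v)$ is the point of $V_1$ given by the second definition. In particular $v\in V_{01}$, and the two points are identified in $X_\varepsilon$.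

\emph{The differential.} On $\{x=0\}$ we have $s_x=0$ and $q(0,y,z,[1:a])=(a,y,z)$, and on $\{y=0\}$ we have $q(x,0,z,[b:1])=(b,x,z)$. So $q(0,\cdot)$ is an isomorphism onto $A_\varepsilon$ and $dq$ has rank $3$ along $\{0\}\times\mathbf{P}^1$, hence everywhere for small $D$. Thus $\ker dq$ is a line field, and it suffices to show that $q$ is constant on germs of leaves of $L_\varepsilon$. For $s$ near $0$ write $\phi_s(p;(1,a))=(p_s;\lambda_s(1,a_s))$, with $\lambda_s$ near $1$. Then
\[
\phi_{s_x}(p;(1,a))=\phi_{s_x-s}(p_s;\lambda_s(1,a_s))=m_{\lambda_s}\phi_{\lambda_s(s_x-s)}(p_s;(1,a_s)).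
\]
The time $\lambda_s(s_x-s)$ has modulus $<1$ and leads to $\{x=0\}$, so it equals $s_x(p_s,a_s)$, and $q(p_s,[1:a_s])=q(p,[1:a])$. The same identity works in the second chart, where the zero of the $y$-component is unique by Lemma~\ref{lem:flow}.

\emph{The characteristic map.} Since $\omega$ and $s_x$ vanish at $p=0$, we have $\sigma=O(|p|^2)$ at time $s_x$ and $R=I_2+O(|p|^2)$. To first order in $p$, \eqref{eq:flow} gives $s_x=-x$, $y'=y-ax$ and $z'=z$. Hence $\chi(\dot x,\dot y,\dot z)=(\dot y-a\dot x)\partial_y+\dot z\partial_z$, which is a bijection onto $H^0(A_\varepsilon,N)$ by Lemma~\ref{lem:X}.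
\end{proof}

\begin{corollary}\label{cor:transfer}
The curve $A_\varepsilon$ is unobstructed. A biholomorphism $(A_1/X_1)_{\mathcal{O}}\to(A_0/X_0)_{\mathcal{O}}$ induces an open embedding $F:D'\to D$ of a polydisk $D'\subset D$, with $F(0)=0$, that maps $1$-paths to $0$-paths.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:family} to the full families of Proposition~\ref{prop:q}. The map $G$ satisfies $dG(L_1)=L_0$, so it maps germs of leaves of $L_1$ onto germs of leaves of $L_0$. Since $G$ covers $F$, projecting to $D$ gives the claim.
\end{proof}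

\section{The formal isomorphism}\label{sec:formal}

In the chart $V_0$, sections of the structure sheaf of $(A_\varepsilon/X_\varepsilon)_\infty$ are formal power series in $(y,z)$ with coefficients holomorphic in $a$, and $\mathcal{I}=(y,z)$. Let $(\tilde a,\tilde y,\tilde z)$ be such series on the disk $|a|<\frac32$, with $\tilde a\equiv a$ modulo $\mathcal{I}$ and $\tilde y\equiv y$, $\tilde z\equiv z$ modulo $\mathcal{I}^2$. The substitution $f\mapsto f(\tilde a,\tilde y,\tilde z)$, with the coefficients of $f$ expanded in powers of $\tilde a-a$, is a ring homomorphism that preserves each $\mathcal{I}^n$ and induces the identity on each $\mathcal{I}^n/\mathcal{I}^{n+1}$. By induction on $n$ it is bijective modulo $\mathcal{I}^{n+1}$, so it defines a formal automorphism of the chart along $\{y=z=0\}$. The same holds in $V_1$. A formal isomorphism $(A_1/X_1)_\infty\to(A_0/X_0)_\infty$ is therefore given by such automorphisms $\psi_0$ of $V_0$ and $\psi_1$ of $V_1$ with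
\begin{equation}\label{eq:cocycle}
T_0\circ\psi_0=\psi_1\circ T_1\quad\text{over the annulus }\tfrac23<|a|<\tfrac32 .
\end{equation}

To find $\psi_0$ and $\psi_1$, note that $P_1=P_0U_k$ gives $\hat\Phi_1=\hat\Phi_0\circ\hat U_k$ with $\hat U_k(\xi,z;c)=(U_k\xi,z;U_kc)$. This suggests that the formal map $\hat U_h$ carries the field $\hat W$ for $\varepsilon=1$ to the field $\hat W$ for $\varepsilon=0$, and we read off its action on leaves, writing $h=h(z)$. It preserves $\{y=0\}$ and replaces $b=c_1/c_2$ by $b+h$. It sends $(0,y,z;(1,a))$ to $(hy,y,z;(1+ha,a))$, which is off $\{x=0\}$. By \eqref{eq:flow} with $\varepsilon=0$, the flow returns to $\{x=0\}$ at time $s=-hy/(1+ha)$, with $\omega=-y$. This leads to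
\begin{gather*}
\psi_1(b,x,z_1)=(b+h(z_1),\,x,\,z_1),\qquad \psi_0(a,y,z)=(\tilde a,\tilde y,\tilde z),\\
\sigma'=\frac{hy^2}{2(1+ha)},\qquad \tilde a=\frac{e^{\sigma'}a}{1+ha},\qquad \tilde y=\frac{e^{\sigma'/2}y}{1+ha},\qquad \tilde z=\frac{z}{1-\sigma'z}.
\end{gather*}
We use this derivation only to find the formulas and now verify them directly.

\begin{proposition}\label{prop:formal}
The maps $\psi_0,\psi_1$ glue to a formal isomorphism $\psi:(A_1/X_1)_\infty\to(A_0/X_0)_\infty$.
\end{proposition}

\begin{proof}
Since $h\in\mathcal{I}$ and $\sigma'\in\mathcal{I}^3$, the components are power series in the normal variables with coefficients polynomial in $a$ or $b$, and they satisfy the congruences above. It remains to prove \eqref{eq:cocycle}. With $\sigma=y^2/2a$, the value of $\sigma$ at $\psi_0(a,y,z)$ is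
\[
\tilde\sigma=\frac{\tilde y^2}{2\tilde a}=\frac{y^2}{2a(1+ha)}=\frac{y^2}2\Big(\frac1a-\frac{h}{1+ha}\Big)=\sigma-\sigma'.
\]
The three components of $T_0\circ\psi_0$ are
\begin{align*}
x:&\quad -e^{-\tilde\sigma/2}\,\frac{\tilde y}{\tilde a}=-e^{-\tilde\sigma/2-\sigma'/2}\,\frac ya=-e^{-\sigma/2}\,\frac ya,\\
z_1:&\quad \frac{\tilde z}{1-\tilde\sigma\tilde z}=\frac{z}{1-\sigma'z-\tilde\sigma z}=z_\sigma,\\
b:&\quad \frac{e^{-\tilde\sigma}}{\tilde a}=e^{-\tilde\sigma-\sigma'}\,\frac{1+ha}{a}=e^{-\sigma}\Big(\frac1a+h(z)\Big).
\end{align*}
The first two are the corresponding components of $\psi_1\circ T_1$. The $b$-component of $\psi_1\circ T_1$ is $e^{-\sigma}(1/a-\kappa(z,\sigma))+h(z_\sigma)$, so we need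
\begin{equation}\label{eq:key}
e^\sigma h(z_\sigma)=h(z)+\kappa(z,\sigma).
\end{equation}
We prove this in $\mathbf{C}[[\sigma,z]]$ with $\sigma$ an independent variable and then substitute $\sigma=y^2/2a$. Both sides equal $h(z)$ at $\sigma=0$. As $\partial_\sigma z_\sigma=z_\sigma^2$, the $\sigma$-derivative of the left side is $e^\sigma(h+z^2h')(z_\sigma)=e^\sigma z_\sigma$ by \eqref{eq:ode}, and this is $\partial_\sigma\kappa$.
\end{proof}

\begin{remark}
The part of \eqref{eq:key} that is linear in $\sigma$ shows the divergence at work. The maps $T_1$ and $T_0$ differ by a term with leading part $\sigma z$. The change $b\mapsto b+z_1$ absorbs it and creates the error $\sigma z^2$; the correction $-z_1^2$ absorbs this and creates $-2\sigma z^3$; and so on, with coefficients $n!$. The divergence of $\psi$ does not yet exclude a biholomorphism of germs unrelated to $\psi$. That is the task of the next two sections.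
\end{remark}

\section{Rigidity of the flat model}\label{sec:rigid}

Suppose that $F$ maps $1$-paths to $0$-paths. In flat coordinates it becomes a map $\Lambda=\Phi_0\circ F\circ\Phi_1^{-1}$ that preserves $S$-lines but is defined only on a small ball. A loop around $z=0$ corresponds to a loop around $t=0$, far outside this ball, and a priori the continuation of $\Lambda$ along it could have a monodromy of its own that compensates $J$. To exclude this we attach to $\Lambda$ objects that extend to all of $\mathbf{C}^3$ and yet determine $d\Lambda$ on the plane field. For a local biholomorphism $\Lambda$ and a vector field $S$ on the target, let $\Lambda^*S=(d\Lambda)^{-1}(S\circ\Lambda)$. Pullback commutes with brackets, and $(\Lambda\circ\Lambda')^*=\Lambda'^*\circ\Lambda^*$.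

\begin{example}\label{ex:inv}
Let $\Lambda(\mathbf{x},t)=(\mathbf{x}/t,-1/t)$ for $t\neq0$. Along the $S$-line through $(\mathbf{x},t)$ of direction $C$ put $\omega=\det(\mathbf{x},C)$, $t_s=t+s\omega/2$ and $C'=tC-\frac\omega2\mathbf{x}$. The image curve $((\mathbf{x}+sC)/t_s,-1/t_s)$ has velocity $t_s^{-2}(C',\omega/2)$, and $\det(\mathbf{x}+sC,C')=t_s\omega$. So the velocity is $t_s^{-2}S_{C'}$, and $\Lambda$ preserves $S$-lines. Solving $t^{-2}C'=(1,0)^T$ for $C$ gives $\Lambda^*S_1=(t-\frac12x_1x_2)S_1-\frac12x_2^2S_2$. The map $\Lambda$ has a pole, but this field is polynomial.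
\end{example}

\begin{lemma}\label{lem:rigid}
Let $\Omega\subset\mathbf{C}^3$ be open and connected, and let $\Lambda:\Omega\to\mathbf{C}^3$ be an open embedding that maps the germ of every $S$-line at every point of $\Omega$ onto a germ of $S$-line. Then the vector fields $Z_i=\Lambda^*S_i$, $i=1,2$, have polynomial coefficients and span $\langle S_1,S_2\rangle$ at every point of $\Omega$.
\end{lemma}

\begin{proof}
Every direction in $\langle S_1,S_2\rangle$ is tangent to an $S$-line, so $d\Lambda$ preserves this plane field, and $Z_i=\sum_jg_{ji}S_j$ with $g:\Omega\to GL_2(\mathbf{C})$ holomorphic. Let $\delta=\det g$ and $Z_0=\Lambda^*S_0$. Then $Z_0=[Z_1,Z_2]$ and $[Z_0,Z_i]=0$. We must show that the entries of $g$ are polynomials. The hypothesis on lines restricts the first derivatives of $g$ (Step 1), the bracket relations remove half of the remaining freedom (Step 2), and the resulting system closes up after one more differentiation (Step 3).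

\emph{Step 1.} We have $\sum_i\lambda_iZ_i=S_{g\lambda}$, so $S_C=\sum_i(g^{-1}C)_iZ_i$ and $d\Lambda(S_C)=S_{g^{-1}C}\circ\Lambda$ pointwise. Along the germ of an $S$-line of direction $C$, the image is an $S$-line of a fixed direction $C'$, so $g^{-1}C$ stays in the line $\mathbf{C}C'$. Its derivative $S_C(g^{-1}C)=-g^{-1}(S_Cg)g^{-1}C$ is then proportional to $g^{-1}C$. With $M_j=(S_jg)g^{-1}$ this says that $(C_1M_1+C_2M_2)C$ is proportional to $C$ for all $C$. Write $M_1=(a_{kl})$ and $M_2=(b_{kl})$. The condition is
\begin{multline*}
C_2\big(a_{11}C_1^2+(a_{12}+b_{11})C_1C_2+b_{12}C_2^2\big)\\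
=C_1\big(a_{21}C_1^2+(a_{22}+b_{21})C_1C_2+b_{22}C_2^2\big),
\end{multline*}
that is, $a_{21}=0$, $a_{11}=a_{22}+b_{21}$, $b_{22}=b_{11}+a_{12}$, $b_{12}=0$. With $\alpha_1=a_{22}$, $\alpha_2=b_{11}$, the row vector $\rho=(b_{21},a_{12})$ and the standard column vectors $e_1,e_2$, this means $M_j=\alpha_jI_2+e_j\rho$. Let $m=\rho g$, a row vector. Then
\begin{equation}\label{eq:Sg}
S_jg=\alpha_jg+e_jm,\qquad S_j\delta=\delta\operatorname{tr}M_j=\delta(2\alpha_j+\rho_j).
\end{equation}

\emph{Step 2: $\alpha_1=\alpha_2=0$.} Let $\alpha^*_i=\sum_j\alpha_jg_{ji}$. By \eqref{eq:Sg}, $Z_ig_{kl}=\sum_jg_{ji}S_jg_{kl}=\alpha^*_ig_{kl}+g_{ki}m_l$, and so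
\[
Z_1g_{k2}-Z_2g_{k1}=\beta_1g_{k2}-\beta_2g_{k1},\qquad \beta_i=\alpha_i^*-m_i=\sum_j(\alpha_j-\rho_j)g_{ji}.
\]
Therefore
\[
Z_0=[Z_1,Z_2]=\delta S_0+\sum_k(Z_1g_{k2}-Z_2g_{k1})S_k=\delta S_0+\beta_1Z_2-\beta_2Z_1 .
\]
Compute $[Z_0,Z_i]$ modulo $\langle S_1,S_2\rangle$. Since $[S_0,Z_i]=\sum_j(S_0g_{ji})S_j\equiv0$, we have $[\delta S_0,Z_i]\equiv-(Z_i\delta)S_0$. Further, $[\beta_1Z_2-\beta_2Z_1,Z_1]\equiv\beta_1[Z_2,Z_1]\equiv-\beta_1\delta S_0$ and $[\beta_1Z_2-\beta_2Z_1,Z_2]\equiv-\beta_2[Z_1,Z_2]\equiv-\beta_2\delta S_0$. So $[Z_0,Z_i]=0$ gives $Z_i\delta=-\beta_i\delta$, that is, $\sum_jg_{ji}\big(S_j\delta+\delta(\alpha_j-\rho_j)\big)=0$ for $i=1,2$. As $g$ is invertible, $S_j\delta=\delta(\rho_j-\alpha_j)$. Comparing with \eqref{eq:Sg} gives $3\alpha_j=0$.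

\emph{Step 3.} Fix $i$ and write $f_1=g_{1i}$, $f_2=g_{2i}$, $\mu=m_i$. Now \eqref{eq:Sg} reads
\[
S_1f_1=\mu,\qquad S_2f_1=0,\qquad S_1f_2=0,\qquad S_2f_2=\mu .
\]
From $S_0=S_1S_2-S_2S_1$ we get $S_0f_1=-S_2\mu$ and $S_0f_2=S_1\mu$. Since $S_0$ commutes with $S_1$ and $S_2$,
\begin{align*}
S_1S_1\mu&=S_0S_1f_2=0, & S_2S_1\mu&=S_0S_2f_2=S_0\mu,\\
-S_1S_2\mu&=S_0S_1f_1=S_0\mu, & -S_2S_2\mu&=S_0S_2f_1=0 .
\end{align*}
Hence $S_0\mu=S_1S_2\mu-S_2S_1\mu=-2S_0\mu$, so $S_0\mu=0$ and $S_1S_2\mu=S_2S_1\mu=0$. Thus $S_1\mu$ and $S_2\mu$ are annihilated by $S_0,S_1,S_2$, and they are constant on the connected set $\Omega$. As $\partial_t\mu=0$, we have $\partial_j\mu=S_j\mu$, so $\mu$ is an affine function of $(x_1,x_2)$. Now $\partial_tf_k=S_0f_k$ is constant, while $\partial_1f_k=S_1f_k+\frac12x_2S_0f_k$ and $\partial_2f_k=S_2f_k-\frac12x_1S_0f_k$ are affine. All third partial derivatives of $f_k$ vanish, so $f_1,f_2$ are polynomials, and $Z_i=f_1S_1+f_2S_2$ has polynomial coefficients.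
\end{proof}

\begin{remark}
The relation $[S_1,S_2]=S_0$ is essential. For the integrable plane field $\langle\partial_1,\partial_2\rangle$ and the lines in the slices $\{t=\mathrm{const}\}$, every map $(\mathbf{x},t)\mapsto(g(t)^{-1}\mathbf{x},t)$ with $g(t)$ holomorphic and invertible preserves lines, and the pullbacks of $\partial_1,\partial_2$ are the columns of $g(t)$, which are arbitrary.
\end{remark}

\section{The monodromy obstruction}\label{sec:monodromy}

\begin{proposition}\label{prop:noF}
There is no open embedding $F:D'\to D$ of a polydisk $D'\subset D$ that maps $1$-paths to $0$-paths.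
\end{proposition}

\begin{proof}
Suppose that $F$ exists. Every direction in $E_1$ is tangent to a $1$-path, and $0$-paths are tangent to $E_0$, so $dF(E_1)=E_0$. The property in Lemma~\ref{lem:flat}(b) is preserved by $F$, hence $F$ maps $D'^*=D'\cap\{z\ne0\}$ into $\{z\ne0\}$. Therefore $\Phi_0\circ F$ is a \emph{single-valued} local biholomorphism on $D'^*$.

To handle the branches of $\Phi_1$, pass to the cover $\tilde D=\{(\xi,\zeta):(\xi,e^\zeta)\in D'\}$, a product of a bidisk and a half-plane, with $\varpi(\xi,\zeta)=(\xi,e^\zeta)$ and $\iota(\xi,\zeta)=(\xi,\zeta+2\pi i)$. Let $\tilde\Phi_0=\Phi_0\circ F\circ\varpi$, and let $\tilde\Phi_1$ be $\Phi_1\circ\varpi$ with $\log z=\zeta$. Both are local biholomorphisms $\tilde D\to\mathbf{C}^3$, and by \eqref{eq:J}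
\[
\tilde\Phi_0\circ\iota=\tilde\Phi_0,\qquad \tilde\Phi_1\circ\iota=\hat J\circ\tilde\Phi_1,\qquad \hat J(x_1,x_2,t)=(x_1+2\pi i\,x_2,\ x_2,\ t).
\]
Take a point $\tilde p=(0,\zeta_0)\in\tilde D$ and let $e=\tilde\Phi_1(\tilde p)=(0,0,-e^{-\zeta_0})$. We choose $\xi=0$ so that $\hat J(e)=e$. On a small ball $\Omega$ around $e$, the map $\Lambda=\tilde\Phi_0\circ\tilde\Phi_1^{-1}$, formed with the local inverse at $\tilde p$, is an open embedding. By Lemma~\ref{lem:flat}(a), a germ of $S$-line in $\Omega$ comes from a $1$-path, $F$ maps it to a $0$-path, and $\Phi_0$ maps this to a germ of $S$-line. So Lemma~\ref{lem:rigid} applies, and $Z_i=\Lambda^*S_i$ extends to a polynomial vector field on $\mathbf{C}^3$, still denoted $Z_i$.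

The vector fields $\tilde\Phi_0^*S_i$ and $\tilde\Phi_1^*Z_i$ are holomorphic on all of $\tilde D$, and they agree near $\tilde p$ because $\tilde\Phi_0=\Lambda\circ\tilde\Phi_1$ there. Since $\tilde D$ is connected, they agree everywhere. Apply $\iota^*$. The first field is unchanged, and the second becomes $\tilde\Phi_1^*\hat J^*Z_i$. Hence $\tilde\Phi_1^*\hat J^*Z_i=\tilde\Phi_1^*Z_i$. Evaluating at $\tilde p$ and using $\hat J(e)=e$, we get $d\hat J_e(Z_i(e))=Z_i(e)$ for $i=1,2$. But $Z_1(e),Z_2(e)$ span $\langle S_1,S_2\rangle_e=\langle\partial_1,\partial_2\rangle$, and $d\hat J_e$ acts on this plane by $J\ne I_2$. This is a contradiction.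
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Lemma~\ref{lem:X} gives the curve and its normal bundle. The sections listed there generate $N$ at every point: $\partial_y,\partial_z$ generate it on $V_0$, and $a\partial_y,\partial_z$, which read $-\partial_x,\partial_{z_1}$, generate it on $V_1$. Also $H^1(\mathbf{P}^1,\mathcal{O}(j))=0$ for $j\ge-1$. By Corollary~\ref{cor:transfer}, $A_\varepsilon$ is unobstructed. Proposition~\ref{prop:formal} gives the formal isomorphism, and Corollary~\ref{cor:transfer} together with Proposition~\ref{prop:noF} excludes a biholomorphism of germs.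
\end{proof}

\section{Higher dimension and codimension}\label{sec:products}

We take products. The point to check is that a biholomorphism of products need not be a product; the nonintegrability of $E_1$ recovers the factors on the parameter space.

\begin{proof}[Proof of Theorem~\ref{thm:products}]
Let $M$ be a compact connected manifold of dimension $n-1$, for instance $\mathbf{P}^{n-1}$, and let $\Delta\subset\mathbf{C}^{k-2}$ be a polydisk with coordinates $w=(w_j)$. Put
\[
\mathcal{X}_\varepsilon=X_\varepsilon\times M\times\Delta,\qquad \mathcal{A}_\varepsilon=A_\varepsilon\times M\times\{0\},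
\]
so that $\mathcal{A}_\varepsilon$ has dimension $n$ and codimension $k$. Its normal bundle $\mathcal{N}=\mathrm{pr}^*N\oplus\mathcal{O}^{k-2}$, with $N=N_{A_\varepsilon/X_\varepsilon}$, is globally generated. Sections of $\mathcal{N}$ are constant along the compact connected factor $M$, so $H^0(\mathcal{N})=H^0(A_\varepsilon,N)\oplus\mathbf{C}^{k-2}$. Define
\[
Q_\varepsilon:(D\times\Delta)\times(\mathbf{P}^1\times M)\to\mathcal{X}_\varepsilon,\qquad Q_\varepsilon(p,w,[c],u)=(q_\varepsilon(p,[c]),u,w).
\]
Its characteristic map is $\chi\oplus\mathrm{id}$, which is bijective. So $(D\times\Delta,Q_\varepsilon)$ is a full family, and $\mathcal{A}_\varepsilon$ is unobstructed by Lemma~\ref{lem:family}(a). In the charts $V_i\times M\times\Delta$ the substitutions $\psi_i\times\mathrm{id}\times\mathrm{id}$ are formal automorphisms, by the argument at the start of Section~\ref{sec:formal} with $w$ among the normal variables, and by \eqref{eq:cocycle} they glue to a formal isomorphism $(\mathcal{A}_1/\mathcal{X}_1)_\infty\cong(\mathcal{A}_0/\mathcal{X}_0)_\infty$.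

Suppose that there is a biholomorphism $(\mathcal{A}_1/\mathcal{X}_1)_{\mathcal{O}}\cong(\mathcal{A}_0/\mathcal{X}_0)_{\mathcal{O}}$. Lemma~\ref{lem:family}(b) gives an open embedding $\hat F:D'\times\Delta'\to D\times\Delta$ with $\hat F(0)=0$ and a biholomorphism $\hat G$ covering $\hat F$ that maps $\ker dQ_1$ onto $\ker dQ_0$. The kernel of $dQ_\varepsilon$ is $L_\varepsilon$, placed in the directions of $D\times\mathbf{P}^1$, and its leaves project to curves $(\varepsilon\text{-path})\times\{w\}$ in $D\times\Delta$. So $\hat F$ maps each germ $(1\text{-path})\times\{w\}$ onto a germ $(0\text{-path})\times\{w'\}$. Fix $j$ and consider the function $f(p)=w_j(\hat F(p,0))$ on $D'$. It is constant along $1$-paths, so it is annihilated by all local sections of $E_1$ and hence by their brackets. By Lemma~\ref{lem:flat}(b), these span the tangent space at every point of $D'^*=D'\cap\{z\ne0\}$. So $df=0$ on the dense set $D'^*$, and $f$ is constant on $D'$, equal to $f(0)=0$. Hence $\hat F$ restricts to an injective immersion $D'\times\{0\}\to D\times\{0\}$ of threefolds, that is, to an open embedding,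 and it maps $1$-paths to $0$-paths. This contradicts Proposition~\ref{prop:noF}. Thus $\mathcal{A}_1\subset\mathcal{X}_1$ violates the formal principle.
\end{proof}

\section{Trivial normal bundle}\label{sec:trivial}

When $N_{A/X}$ is trivial, a neighborhood of $A$ is fibered by the deformations of $A$, and a biholomorphism of germs is a holomorphically varying choice of isomorphisms between fibers. Such isomorphisms are the points of a complex space, so the problem becomes a system of analytic equations. We use two more results.
\begin{itemize}
\item[(D4)] (Douady; Pourcin in the relative case.) For a morphism $Y\to T$ of complex spaces there is a complex space $\mathcal{R}\to T$ such that, for every $S\to T$, the $T$-morphisms $S\to\mathcal{R}$ correspond bijectively, and compatibly with base change, to the closed subspaces of $Y\times_TS$ that are flat and proper over $S$.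
\item[(A)] (Artin \cite{Artin}.) Let $g(t,w)=0$ be a finite system of convergent power series equations and let $\hat w(t)$, $\hat w(0)=0$, be a formal solution. For every $\ell$ there is a convergent solution $w(t)$ that agrees with $\hat w(t)$ up to order $\ell$.
\end{itemize}

\begin{lemma}\label{lem:open}
Let $\Gamma$ and $Y$ be proper over a complex space $S$, with $\Gamma$ flat over $S$, and let $f:\Gamma\to Y$ be an $S$-morphism that induces an isomorphism $\Gamma_s\to Y_s$ of the fibers over a point $s$. Then $f$ is an isomorphism over a neighborhood of $s$.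
\end{lemma}

\begin{proof}
Let $\gamma\in\Gamma_s$ and $y=f(\gamma)$. The map $\mathcal{O}_{Y,y}\to\mathcal{O}_{\Gamma,\gamma}$ is bijective modulo $\mathbf{m}_s$, so $\mathcal{O}_{\Gamma,\gamma}/\mathbf{m}_y\mathcal{O}_{\Gamma,\gamma}=\mathbf{C}$. By the Weierstrass preparation theorem $\mathcal{O}_{\Gamma,\gamma}$ is a finite $\mathcal{O}_{Y,y}$-module, and by Nakayama's lemma the map is surjective. Let $\mathcal{K}$ be its kernel. By flatness $\mathcal{K}/\mathbf{m}_s\mathcal{K}$ is the kernel of the map modulo $\mathbf{m}_s$, which is $0$, so $\mathcal{K}=0$ by Nakayama's lemma. Thus $f$ is a local isomorphism along $\Gamma_s$ and injective on this compact set. By the proof of Lemma~\ref{lem:inj}, it is an open embedding on a neighborhood $O$ of $\Gamma_s$. By properness there is a neighborhood $S'$ of $s$ with $\Gamma_{S'}\subset O$ and $Y_{S'}\subset f(O)$, and $f$ is an isomorphism over $S'$.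
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:trivial}]
Let $N_{A/X}\cong\mathcal{O}_A^r$, and let $\psi:(A/X)_\infty\to(\tilde A/\tilde X)_\infty$ and $\ell\ge1$ be given. Write $\psi_n=\psi|_{(A/X)_n}$.

\emph{Step 1: the hypotheses pass to $\tilde A$.} The isomorphism $\psi_1$ identifies $\mathcal{I}/\mathcal{I}^2$ with $\tilde{\mathcal{I}}/\tilde{\mathcal{I}}^2$, so $N_{\tilde A/\tilde X}$ is trivial. Let $\mathcal{B}$ be an Artinian local $\mathbf{C}$-algebra with residue field $\mathbf{C}$ and maximal ideal $\mathbf{n}$, $\mathbf{n}^{n+1}=0$, and let $Z\subset\operatorname{Spec}\mathcal{B}\times X$ be a family with central fiber $A$. Since $\mathcal{O}_Z/\mathbf{n}\mathcal{O}_Z=\mathcal{O}_A$, elements of $\mathcal{I}$ restrict into $\mathbf{n}\mathcal{O}_Z$, so $\mathcal{I}^{n+1}$ restricts to $0$ and $Z\subset\operatorname{Spec}\mathcal{B}\times(A/X)_n$. Hence $\psi_n$ gives a bijection, functorial in $\mathcal{B}$, between such families for $A\subset X$ and for $\tilde A\subset\tilde X$. By (D1) these families correspond to the local homomorphisms to $\mathcal{B}$ from the completed local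 rings of $\mathcal{D}(X)$ at $[A]$ and of $\mathcal{D}(\tilde X)$ at $[\tilde A]$. A complete Noetherian local $\mathbf{C}$-algebra with residue field $\mathbf{C}$ is the inverse limit of its Artinian quotients, so it is determined by this functor, and the two completed rings are isomorphic. A Noetherian local ring is regular if and only if its completion is. Since $A$ is unobstructed, so is $\tilde A$.

\emph{Step 2: fibrations.} Let $D$ be a polydisk representing the smooth germ $(\mathcal{D}(X),[A])$, let $\mathcal{U}\to D$ be the universal family, a proper submersion for small $D$ by (D2), and let $q:\mathcal{U}\to X$ be the projection. As $A$ is compact and connected and $N_{A/X}$ is trivial, the evaluation maps $T_0D=H^0(A,N_{A/X})\to N_{A/X,u}$ are isomorphisms, and $\dim D=r$. By (D3), $dq$ is then invertible along $A$, and $q$ is injective on $A$. By Lemma~\ref{lem:inj} and properness, $q$ is an open embedding for small $D$. Replacing $X$ by $q(\mathcal{U})$, we get a proper submersion $\pi:X\to D$ with $\pi^{-1}(0)=A$. By Step 1 there is also $\tilde\pi:\tilde X\to\tilde D$ with $\tilde\pi^{-1}(0)=\tilde A$.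

\emph{Step 3: $\psi$ respects the fibrations.} Let $t=(t_1,\dots,t_r)$ be the coordinates on $D$, let $\mathbf{m}=(t)$, and let $D_n$ be the $n$-th order neighborhood of $0$ in $D$. The $t_i\circ\pi$ are part of a local coordinate system and generate $\mathcal{I}$, so $(A/X)_n=\pi^{-1}(D_n)$ and there are exact sequences
\[
0\to(\mathbf{m}^n/\mathbf{m}^{n+1})\otimes\mathcal{O}_A\to\mathcal{O}_{(A/X)_n}\to\mathcal{O}_{(A/X)_{n-1}}\to0 .
\]
We claim that $\pi^*:\mathcal{O}(D_n)\to H^0(\mathcal{O}_{(A/X)_n})$ is bijective. For $n=0$ this is $H^0(\mathcal{O}_A)=\mathbf{C}$. For $n\ge1$, map $0\to\mathbf{m}^n/\mathbf{m}^{n+1}\to\mathcal{O}(D_n)\to\mathcal{O}(D_{n-1})\to0$ to the sequence of global sections. The left map is bijective since $H^0(\mathcal{O}_A)=\mathbf{C}$, and the right map is bijective by induction; a diagram chase then shows that the middle map is bijective. The same holds for $\tilde\pi$. So $\psi_n^*$ on global sections is an isomorphism $\mathcal{O}(\tilde D_n)\to\mathcal{O}(D_n)$, that is, an isomorphism $\varphi_n:D_n\to\tilde D_n$, and $\tilde\pi\circ\psi_n=\varphi_n\circ\pi$ because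 both sides pull back the coordinates of $\tilde D$ to the same functions. The $\varphi_n$ are compatible.

\emph{Step 4: the space of isomorphisms.} For $S\to D\times\tilde D$ write $X_S=X\times_DS$ and $\tilde X_S=\tilde X\times_{\tilde D}S$. Let $\mathcal{R}$ be the space of (D4) for $X\times\tilde X\to D\times\tilde D$; it classifies closed subspaces of $X_S\times_S\tilde X_S$ that are flat and proper over $S$. Let $\mathcal{R}^\circ\subset\mathcal{R}$ be the set of points whose subspace projects isomorphically onto both factors. By Lemma~\ref{lem:open}, $\mathcal{R}^\circ$ is open, and over it the universal subspace is the graph of an isomorphism. Conversely, the graph of an $S$-isomorphism $X_S\to\tilde X_S$ is isomorphic to $X_S$, hence flat and proper over $S$, and it is classified by a morphism into $\mathcal{R}^\circ$. So morphisms $S\to\mathcal{R}^\circ$ over $D\times\tilde D$ correspond to $S$-isomorphisms $X_S\to\tilde X_S$.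

\emph{Step 5: approximation.} Map $S=D_n$ to $D\times\tilde D$ by the inclusion and $\varphi_n$. Then $X_S=(A/X)_n$, and $(\psi_n,\pi)$ is an $S$-isomorphism $X_S\to\tilde X_S$ by Step 3. We obtain compatible morphisms $s_n:D_n\to\mathcal{R}^\circ$ over $D$, all sending $0$ to the point $o$ given by the graph of $\psi_0$. Embed the germ $(\mathcal{R}^\circ,o)$ in $(\mathbf{C}^\nu,0)$ with coordinates $w$ and ideal generated by $g_1,\dots,g_\mu$, and extend the projection $\mathcal{R}^\circ\to D$ to a holomorphic germ $\beta:(\mathbf{C}^\nu,0)\to(D,0)$. The $s_n$ define a formal solution $\hat w(t)$, $\hat w(0)=0$, of the system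
\[
g_1(w)=\dots=g_\mu(w)=0,\qquad \beta(w)-t=0 .
\]
By (A) there is a convergent solution that agrees with $\hat w$ up to order $\ell$, that is, a section $s:D'\to\mathcal{R}^\circ$ over a smaller polydisk $D'$ with $s|_{D_\ell}=s_\ell$. By Step 4, $s$ consists of a map $\varphi:D'\to\tilde D$ with $\varphi|_{D_\ell}=\varphi_\ell$ and a $D'$-isomorphism $\pi^{-1}(D')\to\tilde X\times_{\tilde D}D'$ that restricts to $(\psi_\ell,\pi)$ over $D_\ell$. Since $\ell\ge1$, the differential $d\varphi_0$ is that of the isomorphism $\varphi_1$, so $\varphi$ is an open embedding for small $D'$, and $\tilde X\times_{\tilde D}D'$ projects isomorphically onto $\tilde\pi^{-1}(\varphi(D'))$. The composite $\Psi:\pi^{-1}(D')\to\tilde\pi^{-1}(\varphi(D'))$ is a biholomorphism between neighborhoods of $A$ and $\tilde A$ with $\Psi|_{(A/X)_\ell}=\psi_\ell$.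
\end{proof}

Both hypotheses enter in Step 2: unobstructedness makes $D$ a manifold with tangent space $H^0(A,N_{A/X})$, and triviality of the normal bundle makes the evaluation maps bijective, so that an isomorphism of universal families is the same as an isomorphism of neighborhoods. For $A_\varepsilon\subset X_\varepsilon$ both universal families are the product $D\times\mathbf{P}^1$; what distinguishes the two germs is the line field $L_\varepsilon=\ker dq_\varepsilon$, which the system of equations in Step 5 does not see.

\begin{thebibliography}{9}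

\bibitem{Artin}
M. Artin, \emph{On the solutions of analytic equations}, Invent. Math. 5 (1968).

\bibitem{Hwang}
Jun-Muk Hwang, \emph{An application of Cartan's equivalence method to Hirschowitz's conjecture on the formal principle}, arXiv:1903.09490 (2019).

\end{thebibliography}
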